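# Irreducible Spaces of Regular Differentials on Curves in Characteristic $p$

## 1. Forms with simple poles along an orbit

Throughout, $p$ is a prime, $k$ is an algebraically closed field of characteristic $p$, and a curve is smooth, projective and connected over $k$. Let $X$ be a curve of genus $g$, let $G$ be a finite group of automorphisms of $X$, acting on differential forms by $\sigma\cdot\omega=(\sigma^{-1})^*\omega$, and let $S\subset X$ be a nonempty finite $G$-stable set of points. Put
$$M=H^0(X,\Omega^1_X),\qquad Q=H^0(X,\Omega^1_X(S)),\qquad I_S=\ker\bigl(\varepsilon:k[S]\to k\bigr),$$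
where $k[S]$ is the permutation module on $S$ and $\varepsilon$ is the sum of coordinates. So $Q$ is the space of forms that are regular outside $S$ and have at most simple poles on $S$. Sending a form to the vector of its residues is $G$-equivariant, its kernel on $Q$ is $M$, and its image lies in $I_S$ by the residue theorem. By Riemann–Roch $\dim Q=g+|S|-1$, so $\dim Q-\dim M=|S|-1=\dim I_S$, and we have an exact sequence of $k[G]$-modules
$$0\to M\to Q\to I_S\to 0. \tag{1}$$

**Example.** Let $X=\mathbb P^1$, $G=PGL_2(q)$ with $q$ a power of $p$, and $S=\mathbb P^1(\mathbb F_q)$. Here $M=0$, so $Q\cong I_S$ has dimension $q$. Let $U\cong(\mathbb F_q,+)$ be the group of translations, a Sylow $p$-subgroup of $G$. It fixes $\infty$ and is regular on $S\setminus\{\infty\}$. Forgetting the coordinate at $\infty$ is an isomorphism $I_S\to k[U]$ of $U$-modules. So $Q$ is free over $k[U]$, and hence it is a projective $k[G]$-module.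

The whole proof turns on the fact that $Q$ is projective also when $X$ is an ordinary curve and $S$ contains all points where $p$ divides the order of the stabilizer. Then (1) says that $M$ and $I_S$ determine each other up to projective modules. If $M$ is irreducible, it has only scalar endomorphisms. So $I_S$ has at most one-dimensional endomorphisms modulo those that factor through projectives. But for a transitive permutation module such endomorphisms count orbits of a point stabilizer. In this way a hypothesis on differential forms becomes a statement on how the $p$-subgroups that fix points of $X$ intersect. With that statement, finite group theory bounds $g$.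

## 2. Bounded genus for irreducible canonical representations

The *canonical representation* of $\operatorname{Aut}_k(X)$ is its action on the $g$-dimensional space $M=H^0(X,\Omega^1_X)$. How large can $g$ be if this representation is irreducible?

In characteristic zero, irreducibility for a curve of genus $g\ge2$ forces $g^2\le|G|$, where $G$ is the automorphism group. With the Hurwitz bound $|G|\le84(g-1)$ this gives $g^2-84g+84\le 0$, so $g\le82$. In characteristic $p>2$ the curve $y^2=x^p-x$ has genus $(p-1)/2$ and an irreducible canonical representation, so the dimension is unbounded when $p$ varies. For this family it is bounded once $p$ is fixed. Ruthi Hortsch, "On the canonical representation of curves in positive characteristic", arXiv:1112.1468 (2011), asks whether for fixed $p$ there are curves over $k$ with irreducible canonical representation of arbitrarily large dimension. The answer is no, for every $p$ and every $k$.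

**Theorem.** Let $X$ be a smooth projective curve of genus $g\ge 2$ over $k$, let $G\le \operatorname{Aut}_k(X)$ be any subgroup, and suppose that $M=H^0(X,\Omega^1_{X/k})$ is an irreducible $k[G]$-module. Then one of the following holds.

* (a) The Cartier operator vanishes on $M$, and $g\le p(p-1)/2$.
* (b) $X$ is ordinary and $g<\max(1.2\cdot 10^9,\;3p^4)$.

With $G=\operatorname{Aut}_k(X)$ we get $g\le\max(1.2\cdot10^9,3p^4)$ for every curve with irreducible canonical representation, for all $p$ (including $p=2$) and all $k$.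

**Complement.** For $p\ge3$ the Hermitian curve $x^{p+1}+y^{p+1}+z^{p+1}=0$, of genus $p(p-1)/2$, has irreducible canonical representation and lies in case (a). So for $p\ge 3$ the maximal genus lies between $p(p-1)/2$ and $\max(1.2\cdot10^9,3p^4)$.

The bound in (a) is Ekedahl's (Math. Scand. 60 (1987), Thm II.1.1), which we quote. The bound $g\le(p-1)^2$, which is enough to answer the question, is proved in full in Section 4. In (b) the classification of finite simple groups enters only through one published theorem, fact F4 of Section 9. The group $\operatorname{Aut}_k(X)$ is finite because $g\ge2$. We write $Y^\#=Y\setminus\{1\}$ for a group $Y$.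

## 3. The Cartier operator splits the problem

**Definition (Cartier operator).** Let $t\in k(X)$ be a separating variable. Every $f\in k(X)$ is uniquely $f=\sum_{i=0}^{p-1}f_i^p\,t^i$ with $f_i\in k(X)$, and $\mathcal C(f\,dt)=f_{p-1}\,dt$.

Standard facts: $\mathcal C$ does not depend on $t$, so it commutes with automorphisms. It is additive, $\mathcal C(u^p\omega)=u\,\mathcal C(\omega)$, it kills exact forms, and it preserves regular forms. If $t$ is a local parameter at a point, then $\mathcal C(\sum a_it^i\,dt)=\sum_i a_{pi+p-1}^{1/p}t^i\,dt$.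

**Definition (ordinary curve).** The *$p$-rank* $\gamma_X$ is $\dim_k\bigcap_n\mathcal C^n(M)$. So $0\le\gamma_X\le g$. The curve is *ordinary* if $\gamma_X=g$, that is, if $\mathcal C$ is bijective on $M$.

**Example.** On $y^2=x^p-x$ ($p>2$) a basis of $M$ is $x^i\,dx/y$, $0\le i\le(p-3)/2$. We have $\mathcal C(x^i\,dx/y)=y^{-1}\mathcal C\bigl(x^i(x^p-x)^{(p-1)/2}dx\bigr)$. The terms of the form on the right are constants times $x^{ps}x^{\,i+(p-1)/2-s}\,dx$ with $0\le s\le(p-1)/2$, and $0\le i+\frac{p-1}2-s\le p-2$. No exponent is $\equiv-1$ mod $p$, so $\mathcal C=0$ on $M$. The family from Section 2 is in case (a).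

Now let $M$ be irreducible. The subspace $\ker\mathcal C\subset M$ is a $k[G]$-submodule, so there are two cases. If $\ker\mathcal C=M$, then $\mathcal C=0$. If $\ker\mathcal C=0$, then $\mathcal C$ is injective; it carries a basis $(\omega_i)$ to independent elements, because $\sum\lambda_i\mathcal C(\omega_i)=\mathcal C(\sum\lambda_i^p\omega_i)$. So $\mathcal C$ is bijective and $X$ is ordinary.

## 4. Vanishing Cartier operator: a plane model of bidegree $(p,p)$

Suppose $\mathcal C=0$ on $M$. Ekedahl's theorem gives $g\le p(p-1)/2$. Here is a complete proof of $g\le(p-1)^2$.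

**Step 1: a function of degree $p$ for each point.** Let $x\in X$. If $\omega\in M$ had order exactly $p-1$ at $x$, the local formula shows that $\mathcal C\omega$ would not vanish at $x$, contradicting $\mathcal C=0$. So $h^0(\Omega^1_X(-(p-1)x))=h^0(\Omega^1_X(-px))$. By Riemann–Roch
$$h^0(px)-h^0((p-1)x)=1+h^0(\Omega_X^1(-px))-h^0(\Omega_X^1(-(p-1)x))=1 .$$
So there is a function $f_x$ with pole divisor exactly $p\,x$, and $[k(X):k(f_x)]=p$.

**Step 2: two such functions generate $k(X)$.** Fix $x$. For $y\ne x$, since $p$ is prime, either $k(f_x,f_y)=k(X)$ or $f_y\in k(f_x)$. In the second case, as both functions have degree $p$, $f_y$ is a Möbius transform of $f_x$, so $f_x$ is totally ramified at $y$. If this happened for all $y\ne x$, the form $df_x$ would vanish at infinitely many points, so $df_x=0$ and $f_x\in k(X)^p$. As $[k(X):k(X)^p]=p$, we would get $k(f_x)=k(X)^p\cong k(X)$ and $g=0$, a contradiction.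

**Step 3: arithmetic genus.** So for some $y$ the map $(f_x,f_y):X\to\mathbb P^1\times\mathbb P^1$ is birational onto an integral curve of bidegree $(p,p)$. Its arithmetic genus is $(p-1)^2$, hence $g\le(p-1)^2$. For $p=2$ this says that the case does not occur with $g\ge2$.

**From now on $X$ is ordinary, $M$ is irreducible, and we assume for contradiction that $g\ge1.2\cdot10^9$ and $g\ge3p^4$.**

## 5. Weak ramification on ordinary curves

For $x\in X$ with stabilizer $G_x$ let $G_{x,i}$ ($i\ge0$) be the ramification groups in lower numbering: $\sigma\in G_{x,i}$ iff $\sigma(t)-t$ has order $\ge i+1$ at $x$, for a local parameter $t$. The different exponent at $x$ is $\sum_{i\ge0}(|G_{x,i}|-1)$.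

**Step 1: second ramification groups vanish.** Let $\mathcal P\le G$ be a $p$-group and $Y=X/\mathcal P$. The Deuring–Shafarevich formula, with $\gamma_X=g$, and Riemann–Hurwitz read
$$g-1=|\mathcal P|(\gamma_Y-1)+\sum_x(|\mathcal P_x|-1),$$
$$g-1=|\mathcal P|(g_Y-1)+\sum_x(|\mathcal P_x|-1)+\tfrac12\sum_x\sum_{i\ge2}(|\mathcal P_{x,i}|-1).$$
Subtracting, $0=|\mathcal P|(g_Y-\gamma_Y)+\frac12\sum_x\sum_{i\ge2}(|\mathcal P_{x,i}|-1)$ with both terms $\ge0$. So $\mathcal P_{x,2}=1$ for all $x$, and
$$g-1=|\mathcal P|(g_{X/\mathcal P}-1)+\sum_x(|\mathcal P_x|-1). \tag{2}$$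

**Example.** On $y^p-y=x+1/x$ with $\sigma:y\mapsto y+1$, the element $t=1/y$ is a local parameter at each of the two points where $y$ has a pole, and $\sigma(t)=t/(1+t)=t-t^2+\cdots$. So $\sigma$ lies in the first and not in the second ramification group. Riemann–Hurwitz gives $2g-2=-2p+2\cdot2(p-1)$, so $g=p-1$. Deuring–Shafarevich gives $\gamma_X-1=-p+2(p-1)$, so $\gamma_X=p-1$, and the curve is ordinary. By contrast, on $y^2=x^p-x$ ($p>2$) with $\sigma:x\mapsto x+1$, the function $t=x^{(p-1)/2}/y$ is a local parameter at $\infty$, and $\sigma(t)/t=(1+1/x)^{(p-1)/2}=1+\frac{p-1}2x^{-1}+\cdots$, where $x^{-1}$ has order $2$. So the second ramification group is not trivial there.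

**Step 2: structure of point stabilizers.** For $x\in X$ put $P_x=G_{x,1}$, the normal Sylow $p$-subgroup of $G_x$, and $q=|P_x|$. By Schur–Zassenhaus $G_x=P_x\rtimes C_m$, where $C_m\cong G_x/P_x$ is cyclic of order prime to $p$. Since $G_{x,2}=1$, Serre (*Local Fields* IV, Prop. 9) gives an embedding $P_x\hookrightarrow(k,+)$ for which $C_m$ acts by conjugation as multiplication through an injective character $\theta_0:C_m\to k^*$ with image $\mu_m$. Hence:

* $P_x$ is elementary abelian and $C_m$ acts freely on $P_x^\#$; so $m\mid q-1$ if $q>1$;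
* $C_{G_x}(z)=P_x$ for all $z\in P_x^\#$, because an element of $P_xc$ acts on $P_x$ as multiplication by $\theta_0(c)$;
* the different exponent at $x$ is $(qm-1)+(q-1)$;
* a $p$-element of $G$ that fixes $x$ lies in $P_x$.

Call $x$ (and its orbit) *wild* if $P_x\ne1$, and *tame* if $P_x=1\ne G_x$. In the tame case $G_x$ is cyclic of order prime to $p$.

## 6. Counting: one wild orbit, one tame orbit

**Step 1: two consequences of irreducibility.** By Burnside's theorem $k[G]\to\operatorname{End}_k(M)$ is onto, so $|G|\ge g^2$. If $\mathcal O$ is a $G$-orbit, the kernel of the evaluation $M\to\bigoplus_{y\in\mathcal O}\Omega^1_X|_y$ is a submodule. It is not $M$, since $\Omega^1_X$ has no base points. So it is $0$, and $|\mathcal O|\ge g$.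

The sensible first attempt is to play $|G|\ge g^2$ against an upper bound for $|G|$, as in characteristic zero. The Hurwitz bound is not available: for $p=3$ the quartic $x^4+y^4+z^4=0$ of genus $3$ is acted on faithfully by $SU_3(3)$, of order $27\cdot28\cdot8=6048$, while $84(3-1)=168$. (This curve lies in case (a), by Section 14.) For ordinary curves one can still push counting quite far. We do this first, and then see where it stops.

**Step 2: Riemann–Hurwitz for $G$.** Put $A=(2g-2)/|G|$, so $0<A\le(2g-2)/g^2<2/g\le1/50$. Let $h=g_{X/G}$. Summing over the orbits with nontrivial stabilizers (wild ones with $q_i,m_i$, tame ones with order $e_j$),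
$$A=2h-2+\sum_{\text{wild}}\Bigl(1+\tfrac{q_i-2}{q_im_i}\Bigr)+\sum_{\text{tame}}\Bigl(1-\tfrac1{e_j}\Bigr). \tag{3}$$

**Step 3: the orbit pattern.** We show that there are exactly one wild and one tame orbit, and $h=0$.

*No wild orbit.* If $h\ge2$ then $A\ge2$; if $h=1$ then $A>0$ gives $A\ge\frac12$. Let $h=0$ with $s$ indices $e_1\le e_2\le\cdots$. If $s\le2$ then $A<0$. If $s\ge5$ then $A\ge\frac12$. If $s=4$, not all $e_j$ are $2$ and $A\ge-2+\frac32+\frac23=\frac16$. If $s=3$ and $e_1\ge3$, then $(3,3,3)$ gives $0$ and otherwise $A\ge1-\frac13-\frac13-\frac14=\frac1{12}$. If $s=3$ and $e_1=2$, then $A=\frac12-\frac1{e_2}-\frac1{e_3}$: this is negative for $e_2=2$; for $e_2=3$ positivity needs $e_3\ge7$, so $A\ge\frac1{42}$; for $e_2=4$ it needs $e_3\ge5$, so $A\ge\frac1{20}$; for $e_2\ge5$, $A\ge\frac1{10}$. So always $A\ge\frac1{42}$, against $A<\frac1{50}$.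

*So there is a wild orbit.* Each wild term is $\ge1$. If $h\ge1$, or if there are at least three wild orbits, then $A\ge1$, impossible. So $h=0$.

*Two wild orbits $S_1,S_2$.* A tame orbit would give $A\ge\frac12$. So there is none, and $2g-2=\sum|S_i|(q_i-2)\ge g(q_1+q_2-4)$. Hence $q_1+q_2\le5$. As $q_1,q_2>1$ are powers of the same prime, $q_1=q_2=2$, and $2g-2=0$, impossible.

*One wild orbit $S$, with $q,m$.* With no tame orbit, $A=-1+\frac{q-2}{qm}<0$. With three or more, $A\ge-1+\frac32=\frac12$. With two, $A=\frac{q-2}{qm}+1-\frac1{e_1}-\frac1{e_2}$, which is $\ge\frac16$ unless $e_1=e_2=2$. In that case $2g-2=|S|(q-2)\ge g(q-2)$ with $q>2$ forces $q=3$; so $|S|=2g-2$, $m\mid2$, and $|G|=3m|S|\le12(g-1)<g^2$, impossible.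

So there are one wild orbit $S$ and one tame orbit $T$. Fix $\infty\in S$ and put
$$H=G_\infty=P\rtimes C_m,\qquad P=P_\infty,\qquad |P|=q=p^a.$$
Let $e$ be the order of the (cyclic) stabilizers on $T$; $p\nmid e$. Then $X/G\cong\mathbb P^1$ and
$$|G|=|S|qm,\qquad 2g-2=|S|\Bigl(q-2-\frac{qm}e\Bigr),\qquad A=\frac{q-2}{qm}-\frac1e>0. \tag{4}$$
So $q\ge3$, and $|S|\ge g$ gives
$$0<q-2-\frac{qm}e<2. \tag{5}$$

**Step 4: $q\ge17$.** We show $g<8q^3$. Recall $m\le q-1$ and $q\ge3$. If $e\ge\frac{2qm}{q-2}$, then $A\ge\frac{q-2}{2qm}\ge\frac{q-2}{2q(q-1)}\ge\frac1{4q}$. If $e<\frac{2qm}{q-2}$, then, as $A>0$ has denominator dividing $qme$, $A\ge\frac1{qme}>\frac{q-2}{2q^2m^2}\ge\frac{q-2}{2q^2(q-1)^2}\ge\frac1{4q^3}$; the last inequality is $q^2-2q-1\ge0$. With $A<2/g$ we get $g<8q^3$. If $q\le16$, this gives $g<32768$, impossible. So $q\ge17$.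

**Step 5: two types.** Write $m=\frac{q-1}j$ and $e=m+\delta$. Multiplying (5) by $e$ gives $0<(q-2)\delta-2m<2m+2\delta$. So $\delta\ge1$. From $(q-4)\delta<4m$ we get $j\delta<\frac{4(q-1)}{q-4}=4+\frac{12}{q-4}<5$, and from $2m<(q-2)\delta$ we get $j\delta>2$. So $D:=j\delta\in\{3,4\}$, and since $\frac{qm}e=\frac{q(q-1)}{q-1+D}$, (4) becomes
$$m=\tfrac{q-1}j,\quad e=\tfrac{q-1+D}j,\quad j\mid D,\quad
\begin{cases}|S|(q-4)=2(g-1)(q+2)&(D=3)\\ |S|(q-3)=(g-1)(q+3)&(D=4).\end{cases}\tag{6}$$
Indeed $q-2-\frac{q(q-1)}{q+2}=\frac{q-4}{q+2}$ and $q-2-\frac{q(q-1)}{q+3}=\frac{2q-6}{q+3}$.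

Use $p\nmid e$. If $p=2$, then $D=4$, because for $D=3$ the number $j$ is odd and $je=q+2$ is even. Then $j=1$, since $j\mid4$ and $j\mid q-1$ is odd. If $p=3$, then $D=3$, because for $D=4$ we have $3\mid q+3=je$ and $3\nmid j$.

**Step 6: $g$ is at most quadratic in $q$.** From $g^2\le|S|qm$ and (6): $g<2qm\frac{q+2}{q-4}$ if $D=3$, and $g<qm\frac{q+3}{q-3}$ if $D=4$. As $q\ge17$, in both cases
$$g<3qm<3q^2. \tag{7}$$
So $g\ge1.2\cdot10^9$ and $g\ge3p^4$ give
$$q>20000,\qquad q>p^2,\ \text{ so }\ q\ge p^3. \tag{8}$$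

**Step 7: $C_m$ acts irreducibly on $P$.** More precisely, *if $C'\le C_m$ has order $m_1>\sqrt q-1$, then $P$ is an irreducible $\mathbb F_p[C']$-module.* Embed $P$ in $k$ as in Section 5. Then $P$ is a vector space over $\mathbb F_p(\mu_{m_1})=\mathbb F_{p^c}$, and its $C'$-submodules are the $\mathbb F_{p^c}$-subspaces. If the dimension were $\ge2$, then $p^{2c}\le q$ and $m_1\le p^c-1\le\sqrt q-1$. In particular $C_m$ acts irreducibly, as $m\ge\frac{q-1}4>\sqrt q-1$, and $P$ is one-dimensional over $\mathbb F_q=\mathbb F_p(\mu_m)$.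

**Where counting stops.** For $q=2^a\geq 32$ the numbers
$$m=q-1,\quad e=q+3,\quad |S|=q+3,\quad |G|=q(q-1)(q+3),\quad g=q-2$$
satisfy everything used so far in this section apart from the size assumption on $g$, which holds as well when $q$ is large. Indeed $\frac{q-2}{q(q-1)}-\frac1{q+3}=\frac{2(q-3)}{q(q-1)(q+3)}=\frac{2g-2}{|G|}$, the number $e$ is odd, the short orbits have lengths $q+3$ and $q(q-1)$, both $\ge g$, and $|G|\ge g^2$. This does not say that such curves exist. It says that no contradiction follows from these numbers, however large $q$ is. What counting does not see is the group $G$, and above all how the conjugates of $P$ intersect. Sequence (1) sees it.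

## 7. Normal subgroups of $G$

**Lemma 1.** Let $1\ne V\trianglelefteq G$. Then $P\le V$ and $p\nmid|G/V|$. Consequently $O_{p'}(G)=1$, $O_p(G)=1$ and $\operatorname{Hom}(G,\mathbb F_p)=0$.

*Proof.* **Step 1: $X/V\cong\mathbb P^1$.** The subspace $M^V$ is a submodule, so it is $0$ or $M$. If $M^V=0$, then $g(X/V)=0$, because pullback along the separable map $X\to X/V$ embeds $H^0(X/V,\Omega^1)$ in $M^V$. If $M^V=M$, the canonical map of $X$ is $V$-invariant. It is an embedding, which forces $V=1$, or $X$ is hyperelliptic and it has degree $2$ onto a rational curve; it is separable, since an inseparable map of degree $2$ onto a rational curve would give $g=0$. Then $|V|=2$ and $X/V\cong\mathbb P^1$. Note that *$M^V=M$ implies $|V|\le2$.*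

Let $\bar G=G/V$, acting faithfully on $Z=X/V\cong\mathbb P^1$. The stabilizer of the image of $x$ is $G_xV/V\cong G_x/(G_x\cap V)$.

**Step 2: $P\le V$.** Suppose not. The group $V\cap P$ is $C_m$-invariant, so $V\cap P=1$ by irreducibility. Since $V\cap H$ and $P$ are normal in $H$, $[V\cap H,P]\le V\cap P=1$. So $V\cap H\le C_H(P)=P$, and $V\cap H=1$. Therefore $Z\to Z/\bar G=X/G$ has stabilizers $\cong H$ over the image of $S$, cyclic stabilizers of some order $e'\mid e$ over the image of $T$, and trivial ones elsewhere. An element of order $p$ in $PGL_2(k)$ fixing the point $t=0$ has there the form $t\mapsto t/(1+\beta t)=t-\beta t^2+\cdots$ with $\beta\ne0$ for a suitable coordinate $t$. So second ramification groups vanish, and the different exponent over the image of $S$ is again $(qm-1)+(q-1)$. Riemann–Hurwitz gives $-\frac2{|\bar G|}=-2+1+\frac{q-2}{qm}+1-\frac1{e'}$. Multiplying by $qm$,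
$$\frac{qm}{e'}-(q-2)=\frac2i,\qquad i=\frac{|\bar G|}{qm},$$
where $i\ge1$ is an integer because $H$ embeds in $\bar G$. So $q-2<\frac{qm}{e'}\le q$, and $e'\ge m$. By (5), $\frac{qm}e<q-2<\frac{qm}{e'}$, so $e'<e$. As $e'\mid e$, $e'\le\frac e2=\frac{m+\delta}2<m$, because $\delta=\frac Dj<\frac{q-1}j=m$. This contradicts $e'\ge m$.

**Step 3: the quotient has order prime to $p$.** Now $V$ contains $P$, hence all $P_x$. So every $G_xV/V$ is a $p'$-group. An element of order $p$ in $\bar G\le PGL_2(k)$ has an eigenvector, so it fixes a point of $\mathbb P^1=X/V$, and would lie in such a stabilizer. So $p\nmid|\bar G|$.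

**Step 4: consequences.** $O_{p'}(G)$ does not contain $P$, so it is $1$. If $V=O_p(G)\ne1$, then $|V|\ge q>2$, while $M^V\ne0$ because a $p$-group has nonzero fixed vectors in characteristic $p$; so $M^V=M$ and $|V|\le2$, a contradiction. A nonzero homomorphism $G\to\mathbb F_p$ would have a kernel of index $p$, nontrivial as $|G|>p$, against what was proved. $\square$

## 8. Projectivity of $Q$ and stable endomorphisms

From now on $S$ is the wild orbit, and $Q$, $I_S$ are as in Section 1.

**Proposition.** $Q$ is a projective $k[G]$-module.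

*Proof.* It suffices to show that $Q$ is free over $k[\mathcal P]$ for a Sylow $p$-subgroup $\mathcal P$ of $G$. Let $Y=X/\mathcal P$ and let $\bar S$ be the image of $S$. Invariant meromorphic forms on $X$ are the pullbacks of meromorphic forms on $Y$: write the form as $f\,dt$ with $t\in k(Y)$ separating; then $f$ is invariant. A form of order $n$ at the image of $x$ pulls back to a form of order $rn+2(r-1)$ at $x$, where $r=|\mathcal P_x|$, because the different exponent is $2(r-1)$ by Section 5. For $x\in S$, $rn+2(r-1)\ge-1$ means $n\ge-2+\frac1r$, that is, $n\ge-1$. For $x\notin S$ we have $r=1$. So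
$$Q^{\mathcal P}=H^0(Y,\Omega^1_Y(\bar S)),\qquad \dim Q^{\mathcal P}=g_Y-1+|\bar S|.$$
By (2), and since $\mathcal P_x=1$ for $x\notin S$,
$$\dim Q=g-1+|S|=|\mathcal P|(g_Y-1)+\sum_{x\in S}|\mathcal P_x|=|\mathcal P|\,(g_Y-1+|\bar S|)=|\mathcal P|\dim Q^{\mathcal P},$$
because $\sum|\mathcal P_x|$ over one $\mathcal P$-orbit is $|\mathcal P|$. The only simple $k[\mathcal P]$-module is $k$, so the socle of $Q$ is $Q^{\mathcal P}$, and $Q$ embeds in its injective hull $k[\mathcal P]^{\dim Q^{\mathcal P}}$. The dimensions agree, so $Q$ is free. $\square$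

**Definition (stable Hom).** For finitely generated $k[J]$-modules $U,V$ of a finite group $J$, $[U,V]_J$ is $\operatorname{Hom}_J(U,V)$ modulo the maps that factor through a projective module. We write $\operatorname{Syz}V$ for the kernel of a projective cover of $V$.

We use the following textbook facts. Projective and injective modules coincide. A short exact sequence $0\to U\to V\to W\to0$ gives long exact sequences of stable Homs in each variable, with $\operatorname{Syz}W\to U\to V\to W$ as consecutive terms. If $V$ is projective, then $U\cong\operatorname{Syz}W$ stably and $[U,U]\cong[W,W]$. Also $[\operatorname{Syz}k,k]_J=H^1(J,k)=\operatorname{Hom}(J,k)$. Restriction and induction preserve projectives, so both adjunctions between them hold for stable Homs.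

**Example.** $[k,k]_J=k$ if $p$ divides $|J|$, and $[k,k]_J=0$ otherwise. Indeed, a composite $k\to k[J]\to k$ sends $1$ to a multiple of $\sum_{\sigma\in J}\sigma$ and then to a multiple of $|J|$, and a projective module is a summand of a free one. So if $p\mid|J|$, no nonzero map $k\to k$ factors through a projective. If $p\nmid|J|$, every module is projective.

**Lemma 2.** Let $\rho$ be the number of $H$-orbits on $S$ whose point stabilizers in $H$ have order divisible by $p$ (including $\{\infty\}$). Then $\rho\le2$.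

*Proof.* By (1) and the Proposition, $M\cong\operatorname{Syz}I_S$ stably, so $[I_S,I_S]_G\cong[M,M]_G$ has dimension $\le1$, because $\operatorname{End}_G(M)=k$ by Schur. We bound $\dim[I_S,I_S]_G$ from below with the sequence $0\to I_S\to k[S]\to k\to0$ and $k[S]=\operatorname{Ind}_H^Gk$.

**Step 1: $[I_S,k]_G=0$.** The map $[k,k]_G\to[k[S],k]_G\cong[k,k]_H=k$ sends $\mathrm{id}$ to $\varepsilon$, which corresponds to $\mathrm{id}\ne0$. So it is onto. In the exact sequence
$$[k,k]_G\to[k[S],k]_G\to[I_S,k]_G\to[\operatorname{Syz}k,k]_G$$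
the last term is $\operatorname{Hom}(G,k)=\operatorname{Hom}(G,\mathbb F_p)\otimes k=0$ by Lemma 1. Hence $[I_S,k]_G=0$.

**Step 2: comparison with $k[S]$.** From $[I_S,I_S]_G\to[I_S,k[S]]_G\to[I_S,k]_G=0$ the first map is onto.

**Step 3: count of orbits.** The sequence $[k,k[S]]_G\to[k[S],k[S]]_G\to[I_S,k[S]]_G$ is exact, and $[k,k[S]]_G\cong[k,k]_H=k$. By adjunction and Mackey,
$$[k[S],k[S]]_G\cong[k,\operatorname{Res}_Hk[S]]_H\cong\bigoplus_{H\text{-orbits }Hy}[k,k]_{H_y},$$
which has dimension $\rho$. So $1\ge\dim[I_S,I_S]_G\ge\dim[I_S,k[S]]_G\ge\rho-1$. $\square$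

**What Lemma 2 says about intersections.** The $p$-elements of $H_y=H\cap G_y$ form the group $P\cap P_y$. If $\rho=1$, then $P\cap P_y=1$ for all $y\ne\infty$ in $S$. If $\rho=2$, there is exactly one further orbit $O\subset S\setminus\{\infty\}$ with $r:=|P\cap P_y|>1$ for $y\in O$, and $P\cap P_y=1$ for $y\in S\setminus(O\cup\{\infty\})$. As $G$ is transitive on $S$, in that case $|P_y\cap P_z|\in\{1,r\}$ for all $y\ne z$ in $S$.

## 9. Group-theoretic facts

* **F1 (coprime action).** If a noncyclic abelian $p$-group $B$ acts on a $p'$-group $K$, then $K=\langle C_K(b):b\in B^\#\rangle$ (Kurzweil–Stellmacher, *The Theory of Finite Groups*, 8.3.4). For $B$ elementary abelian it follows that $K=\langle C_K(B_0):B_0\le B,\ B/B_0\text{ cyclic}\rangle$. This is trivial for $B$ cyclic. In general, apply induction to $B/\langle b\rangle$ acting on $C_K(b)$: the latter is generated by groups $C_K(B_0)$ with $b\in B_0$ and $B/B_0$ cyclic.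
* **F2 (Burnside's transfer theorem).** If a Sylow $p$-subgroup $\Pi$ of a finite group $\Gamma$ is central in $N_\Gamma(\Pi)$, then $\Gamma=K\Pi$ with a normal $p$-complement $K$.
* **F3.** If $\Pi\in\operatorname{Syl}_p(\Gamma)$ is abelian, then $\Pi\cap\Gamma'=[\Pi,N_\Gamma(\Pi)]$. The largest abelian $p$-quotient of $\Gamma$ is $\Pi/(\Pi\cap\Gamma')$.
* **F4.** A Sylow $p$-subgroup is called *TI* if distinct conjugates of it meet trivially. Let $K$ be a nonabelian finite simple group whose Sylow $p$-subgroups are noncyclic, elementary abelian and TI. If such a Sylow subgroup $\Pi$ has order $\ge p^3$, then $K\cong PSL_2(|\Pi|)$.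

**Example.** In $PSL_2(q)$ a Sylow $p$-subgroup is the group of unipotent elements fixing a given point of $\mathbb P^1(\mathbb F_q)$. A nontrivial unipotent element fixes only one point, so the Sylow $p$-subgroups are TI. There are $q+1$ of them.

Here is how F4 follows from the published theorem. A subgroup $N_0<K$ of order divisible by $p$ is *strongly $p$-embedded* if $p\nmid|N_0\cap N_0^\sigma|$ for all $\sigma\in K\setminus N_0$. If $\Pi$ is TI, then $N_K(\Pi)$ is strongly $p$-embedded, since a $p$-subgroup of $N_K(\Pi)\cap N_K(\Pi)^\sigma$ lies in $\Pi\cap\Pi^\sigma$. By Gorenstein–Lyons–Solomon, *The Classification of the Finite Simple Groups, Number 3*, Thm 7.6.1 (for $p=2$: Bender, J. Algebra 17 (1971)), $K$ is one of $PSL_2(p^n)$ $(n\ge2)$, $PSU_3(p^n)$, $Sz(2^n)$ $(p=2)$, ${}^2G_2(3^n)$ $(p=3)$, $A_{2p}$ $(p\ge5)$, $PSL_3(4)$ or $M_{11}$ $(p=3)$, ${}^2F_4(2)'$, $McL$ or $Fi_{22}$ $(p=5)$, $J_4$ $(p=11)$. The Sylow $p$-subgroups of $PSU_3,Sz,{}^2G_2,McL,J_4$ are nonabelian. Those of $A_{2p},PSL_3(4),M_{11},{}^2F_4(2)',Fi_{22}$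 have order $p^2$. Only $PSL_2(p^n)$ remains, and there $|\Pi|=p^n$.

## 10. Partial intersections $1<|P\cap P_y|<q$ do not occur

Suppose $\rho=2$ and $1<r<q$. We derive a contradiction from the centralizers of elements of $P$.

**Step 1: centralizers have normal $p$-complements.** Let $x\in P^\#$ and $\operatorname{Fix}(x)=\{y\in S:x\in P_y\}$. For $y\in\operatorname{Fix}(x)$ the abelian group $P_y$ lies in $C_G(x)$, and $C_G(x)\cap G_y=P_y$ by Section 5. For $z\in\operatorname{Fix}(x)\setminus\{y\}$ the group $P_y\cap P_z$ contains $x$, so it has order $r$. Thus $P_y$ fixes $y$ and has orbits of length $q/r$, a multiple of $p$, on the rest of $\operatorname{Fix}(x)$. Let $\Theta$ be a $C_G(x)$-orbit on $\operatorname{Fix}(x)$. Taking $y\in\Theta$ gives $|\Theta|\equiv1$ mod $p$, while a point $z\in\operatorname{Fix}(x)\setminus\Theta$ would give, via $P_z$, $|\Theta|\equiv0$. So $C_G(x)$ is transitive on $\operatorname{Fix}(x)$, $|C_G(x)|=q\,|\operatorname{Fix}(x)|$, $p\nmid|\operatorname{Fix}(x)|$, and $P\in\operatorname{Syl}_p(C_G(x))$.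

As $r<q$, $P$ fixes only $\infty$ in $S$. So $N_G(P)\le H$, and $N_{C_G(x)}(P)\le C_H(x)=P$. By F2, $C_G(x)=K_xP$ with a normal $p$-complement $K_x$. Since $P$ is the stabilizer of $\infty$ in $C_G(x)$, $K_x$ is regular on $\operatorname{Fix}(x)$.

**Step 2: fixed points of $P$ on $K_x$.** Let $\kappa\in K_x^\#$. If $z=\kappa z'\kappa^{-1}$ with $z,z'\in P$, then $zz'^{-1}\in K_x\cap P=1$, so $z=z'$ commutes with $\kappa$. Hence $C_P(\kappa)=P\cap\kappa P\kappa^{-1}=P\cap P_{\kappa\infty}$. As $\kappa\infty\ne\infty$ and the group contains $x$, *$C_P(\kappa)$ has order exactly $r$.*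

**Step 3: $r=q/p$.** Choose $x\in(P\cap P_y)^\#$ with $y\in O$. Then $y\in\operatorname{Fix}(x)$, so $K_x\ne1$. By F1 some $B_0\le P$ with $|P:B_0|\le p$ has $C_{K_x}(B_0)\ne1$. By Step 2, $q/p\le|B_0|\le r<q$, so $r=q/p$.

**Step 4: a partition that is too small.** Let $\mathcal H=\{P\cap P_y:y\in O\}$. It is a $C_m$-invariant set of proper nontrivial subgroups of index $p$, so $|\mathcal H|\ge2$ by irreducibility. Take $Z\ne Z'$ in $\mathcal H$ and $B=Z\cap Z'$, of index $p^2$ in $P$; $B\ne1$ as $q\ge p^3$. Let $x\in B^\#$, let $K=C_{K_x}(B)$, and let $Z_1,\dots,Z_{p+1}$ be the subgroups of index $p$ in $P$ that contain $B$. For $\kappa\in K^\#$ the group $C_P(\kappa)$ contains $B$ and has index $p$, so it is one of the $Z_i$. Hence $K$ is the union of the subgroups $A_i=C_{K_x}(Z_i)$. They meet pairwise trivially, because $Z_iZ_j=P$ for $i\ne j$ and $|C_P(\kappa)|=q/p$. Each element of $A_i^\#$ has centralizer exactly $Z_i$ in $P$, so $P/Z_i$ acts on $A_i$ with all orbits on $A_i^\#$ of length $p$. So a nontrivial $A_i$ has order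 $\ge p+1$.

At least two $A_i$ are nontrivial. Indeed, take $y\in O$ with $P\cap P_y=Z$. As $x\in Z$, $y\in\operatorname{Fix}(x)$, so $y=\kappa\infty$ with $\kappa\in K_x^\#$, and $C_P(\kappa)=P\cap P_y=Z$. So $C_{K_x}(Z)\ne1$, and likewise for $Z'$.

Let $c=\max|A_i|$, attained by $A_1$ say, and let $A_2$ be another nontrivial one. As $A_1\cap A_2=1$, $|K|\ge|A_1A_2|=c|A_2|\ge c(p+1)$. But the union gives $|K|\le1+(p+1)(c-1)=c(p+1)-p$. This is a contradiction.

## 11. Conjugates of $P$ meeting trivially

So $\rho=1$, or $\rho=2$ with $r=q$. Put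
$$F=\{y\in S:P_y=P\},\qquad f=|F|,\qquad N=N_G(P),\qquad n=|G:N|.$$
Then $F=\{\infty\}$ if $\rho=1$ and $F=\{\infty\}\cup O$ if $\rho=2$. Since $|P_y\cap P_z|\in\{1,q\}$ for $y\ne z$, *distinct conjugates of $P$ meet trivially*. Hence for $x\in P^\#$: $\operatorname{Fix}(x)=F$, and $C_G(x)\le N$, because $x\in P\cap\sigma P\sigma^{-1}$ for $\sigma\in C_G(x)$. $N$ is the setwise stabilizer of $F$, since $\sigma F=\{y:P_y=\sigma P\sigma^{-1}\}$. $N$ is transitive on $F$ (if $\sigma\infty\in F$, then $\sigma P\sigma^{-1}=P$), with point stabilizer $H$. Therefore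
$$|N|=fqm,\qquad |S|=fn, \tag{9}$$
and $N\ne G$ because $O_p(G)=1$.

**Lemma 3.** Let $\Gamma$ be a finite group with $O_{p'}(\Gamma)=1$ and $\Pi\in\operatorname{Syl}_p(\Gamma)$ elementary abelian of order $\ge p^3$, TI, not normal. Suppose that $N_\Gamma(\Pi)$ acts irreducibly on $\Pi$, or that every nontrivial normal subgroup of $\Gamma$ contains $\Pi$. Then $\Gamma$ has a normal subgroup $K\cong PSL_2(|\Pi|)$ with $\Pi\le K$.

*Proof.* $O_p(\Gamma)=1$, since it lies in two distinct Sylow subgroups. So a minimal normal subgroup is a product $K_1\times\dots\times K_t$ of isomorphic nonabelian simple groups, with $p\mid|K_i|$ as $O_{p'}(\Gamma)=1$, and each $\Pi\cap K_i$ is a nontrivial Sylow $p$-subgroup of $K_i$. By TI, $C_\Gamma(x)\le N_\Gamma(\Pi)$ for $x\in\Pi^\#$. Suppose $t\ge2$. An element $1\ne x\in\Pi\cap K_1$ is centralized by $K_2,\dots,K_t$, and an element $1\ne x\in\Pi\cap K_2$ by $K_1$. So all $K_i\le N_\Gamma(\Pi)$, and $\Pi\cap\prod K_i\ne1$ is a normal $p$-subgroup of $\prod K_i$, impossible. So $t=1$. Now $\Pi\cap K_1\ne1$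 is $N_\Gamma(\Pi)$-invariant, so either hypothesis gives $\Pi\le K_1$. Thus $\Pi$ is a noncyclic TI Sylow subgroup of $K_1$ of order $\ge p^3$, and F4 applies. $\square$

**Lemma 4.** If a cyclic group of order $m$, $p\nmid m$, acts faithfully with a fixed point on a curve of genus $\gamma\ge1$, then $m<12\gamma$.

*Proof.* We may assume $m\ge2$. Let $h$ be the genus of the quotient. If $h\ge1$, then $2\gamma-2\ge m-1$. If $h=0$, with ramification indices $e_1=m,e_2,\dots,e_s$ over the branch points, then $2\gamma-2=-m-1+\sum_{i\ge2}m(1-\frac1{e_i})$. If $s\le2$, the right side is $<-1$, so $\gamma<1$, excluded. If $s\ge4$, it is $\ge\frac m2-1$, so $m\le4\gamma-2$. If $s=3$, then $0<2\gamma-1=m(1-\frac1{e_2}-\frac1{e_3})$. The bracket is positive, so $(e_2,e_3)\ne(2,2)$ and it is $\ge\frac16$. Hence $m\le6(2\gamma-1)<12\gamma$. $\square$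

## 12. The case $p\nmid f$: $G$ between $PSL_2(q)$ and $P\Gamma L_2(q)$

By (9), $P$ is a Sylow subgroup of $N=N_G(P)$, hence of $G$. It is TI and not normal. By Lemma 1 ($O_{p'}(G)=1$, and all nontrivial normal subgroups contain $P$) and Lemma 3, $G$ has a normal subgroup $K\cong PSL_2(q)$ with $P\le K$. If $C_G(K)\ne1$, it is a normal subgroup of $G$ containing $P$, and $P\le C_G(K)\cap K=1$, impossible. So $G\le\operatorname{Aut}(K)=P\Gamma L_2(q)$ and $|G|\le a\,q(q^2-1)$.

The Sylow $p$-subgroups of $G$ are those of $K$, so $n=q+1$. Then $fqm=|N|=|G|/n\le aq(q-1)$ gives $f\le aj\le4a$, and $|S|=f(q+1)$. Now $e$ divides $|G|=|S|qm=f(q+1)qm$ and $p\nmid e$, so $e\mid f(q+1)m$. Multiplying by $j$,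
$$(q-1+D)\ \big|\ f(q+1)(q-1)\equiv f(2-D)(-D)=fD(D-2)\pmod{q-1+D}.$$
As $0<fD(D-2)\le8f$, we get $q<8f\le32a$. So $2^a\le p^a=q<32a$, which forces $a\le7$ and $q<224$, against (8).

## 13. The case $p\mid f$: a sharply 2-transitive action

Now $f>1$, so $F=\{\infty\}\cup O$.

**Step 1: the action of $N$ on $F$.** $P$ fixes $F$ pointwise and $O$ is an $H$-orbit, so $C_m$ is transitive on $O$. Let $C_{m'}$ be the kernel of $C_m$ on $O$. A transitive faithful abelian group is regular, so $C_m/C_{m'}$ is regular on $O$ and $f-1=m/m'$. The kernel of $N$ on $F$ is $L_0=P\rtimes C_{m'}$, and $N/L_0$ is sharply 2-transitive on $F$. By Frobenius's theorem the identity and the fixed-point-free elements of $N/L_0$ form a regular normal subgroup $R/L_0$ of order $f$. (For $f=2$ take $R=N$.) Under $\bar\kappa\mapsto\bar\kappa\infty$, the conjugation action of $C_m/C_{m'}$ on $(R/L_0)^\#$ corresponds to its action on $O$, so it is regular. Hence all elements of $(R/L_0)^\#$ have the same order, which is a prime $\ell$, and $R/L_0$ is an $\ell$-group.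 Its nontrivial center is $C_m$-invariant, so it is everything. Thus $R/L_0$ is elementary abelian, and as $p\mid f$, $f=p^b$.

**Step 2: the centralizer of $P$.** Let $C=C_G(P)$. Then $C\le N$. For $y\in F$, $C\cap G_y=C_{G_y}(P_y)=P$. So $C\cap L_0=P$, and $C/P\cong CL_0/L_0$ is semiregular on $F$: if $cl$ with $c\in C$, $l\in L_0$ fixes $y\in F$, then $c$ fixes $y$, so $c\in P$. It is also normal in the 2-transitive group $N/L_0$, and a nontrivial normal subgroup of a 2-transitive group is transitive. So either (i) $C=P$, or (ii) $CL_0/L_0$ is regular. In case (ii) its elements are $1$ or fixed-point-free, so $CL_0=R$ and $|C|=qf$.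

### 13.1. $C=P$: a fixed-point-free involution and transfer

**Step 1: $f=p=2$.** $\bar N=N/P$ acts faithfully on $P$. Put $\bar R=R/P\ge\bar L_0=L_0/P$. The group $\bar L_0\trianglelefteq\bar N$ is cyclic of order $m'$ and lies in the image of $C_m$. The group $C_{\bar R}(\bar L_0)\trianglelefteq\bar N$ contains $\bar L_0$, and it is $\bar L_0$ or $\bar R$, since $C_m$ is transitive on $(\bar R/\bar L_0)^\#$.

Suppose it is $\bar R$. Then $\bar L_0$ is a central $p'$-subgroup of $\bar R$ with quotient of order $p^b$, so by Schur–Zassenhaus $\bar R=\bar L_0\times\bar U$ with $\bar U\ne1$ a $p$-group, the unique Sylow $p$-subgroup of $\bar R$, hence normal in $\bar N$. The $p$-group $\bar U$ has $C_P(\bar U)\ne1$, and $C_P(\bar U)$ is $C_m$-invariant, so it is $P$. This contradicts faithfulness.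

So $C_{\bar R}(\bar L_0)=\bar L_0$, and $\bar R/\bar L_0$ embeds in $\operatorname{Aut}(\bar L_0)$. The embedding is compatible with conjugation by $C_m$. As $C_m$ centralizes $\bar L_0$, it acts trivially on $\bar R/\bar L_0$; but it is transitive on the nonidentity elements. Hence $f=2$, and $p=2$ as $p\mid f$. By Section 6, $D=4$, $j=1$, so $m=m'=q-1$ and $|N:H|=2$.

**Step 2: a semilinear involution.** Let $P<U\in\operatorname{Syl}_2(N)$; $|U|=2q$. As $P$ is abelian of index $2$ in $U$, all $v\in U\setminus P$ act on $P$ as the same automorphism $\tau$. It satisfies $\tau^2=1$ because $v^2\in P$, and $\tau\ne1$ because $C=P$. Since $H\trianglelefteq N$, $\tau$ normalizes the image of $H$ in $\operatorname{Aut}(P)$, which is the image of $C_m$. So $\tau$ normalizes the field $\mathbb F_q=\mathbb F_2[C_m]\subset\operatorname{End}(P)$, over which $P$ is one-dimensional: $\tau(\lambda w)=s(\lambda)\tau(w)$ with a field automorphism $s$, $s^2=1$. If $s=1$, then $\tau\in\mathbb F_q^*$ would have odd order. So $q=q_0^2$ and $s(\lambda)=\lambda^{q_0}$.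 Choose $w\in C_P(\tau)^\#$. Then $P=\mathbb F_qw$ and $\tau(\lambda w)=\lambda^{q_0}w$. So $C_P(\tau)=\mathbb F_{q_0}w$ has order $q_0$, and $1+\tau:\lambda w\mapsto(\lambda+\lambda^{q_0})w$ maps $P$ onto $C_P(\tau)$, as the trace $\mathbb F_q\to\mathbb F_{q_0}$ is onto.

**Step 3: no $v\in U\setminus P$ fixes a point of $S$.** Suppose $v$ fixes $y\in S$; then $v\in P_y$. The $2$-elements of $H$ lie in $P$, so $v\notin H$, and $v$ interchanges the two points of $F$. So $y\notin F$ and $P_y\ne P$. The group $C_P(v)=C_P(\tau)$, of order $q_0>2$, acts on $\operatorname{Fix}(v)=\operatorname{Fix}(P_y)$, which has $f=2$ points. So a nontrivial element of $P$ fixes $y$ and lies in $P\cap P_y=1$, a contradiction.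

**Step 4: $U$ is a Sylow subgroup of $G$.** By Step 3, $P$ consists of $1$ and the elements of $U$ with fixed points on $S$. So $N_G(U)$ normalizes $P$, $N_G(U)\le N$, and $U$ is Sylow in its own normalizer. Hence $U\in\operatorname{Syl}_2(G)$.

**Step 5: transfer.** Take $v\in U\setminus P$. Then $v^2\in C_P(\tau)$. By Step 2 there is $z\in P$ with $z^vz=v^{-2}$, so $(vz)^2=v^2z^vz=1$. So $u=vz\in U\setminus P$ is an involution without fixed points on $S$. Consider the transfer $G\to U/P\cong\mathbb Z/2$. The image of $u$ is the product, over the cycles of $u$ on $G/U$, of the classes of $\sigma^{-1}u^\nu\sigma$, where $\sigma U$ lies in the cycle and $\nu$ is its length. The $2$-cycles contribute conjugates of $u^2=1$. The $1$-cycles contribute conjugates of $u$ that lie in $U$; having no fixed points on $S$, they lie in $U\setminus P$. The number of $1$-cycles is $\equiv|G:U|\equiv1$ mod $2$. So the transfer is a nonzero homomorphism, contradicting Lemma 1.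

### 13.2. $|C|=qf$: setup

By (9) and $f=p^b$, $C$ is the normal Sylow $p$-subgroup of $N$, and $N=C\rtimes C_m$. $P$ is central in $C$. As $C/P\cong R/L_0$ compatibly with conjugation, $C_m/C_{m'}$ acts regularly on $(C/P)^\#$, and $C_{m'}\le L_0$ acts trivially on $C/P$. The group $C_m\cong N/C$ acts faithfully on $X/C$ and fixes the image of $\infty$. Let $\gamma=g(X/C)$.

### 13.3. Some element of $C\setminus P$ fixes a point of $S$

Let $c\in C\setminus P$ fix $y\in S$. Then $c\in P_y\ne P$.

**Step 1: $f=q$ and $m=q-1$.** $P$ centralizes $c$, so it acts on $\operatorname{Fix}(c)=\operatorname{Fix}(P_y)$, a set of size $f$, and freely, since $P\cap P_y=1$. So $q\mid f$. As $f-1=m/m'\le q-1$, we get $f=q$ and $m=q-1$.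

**Step 2: conjugates of $P$ in $C$.** $P\le C_G(c)\le N_G(P_y)$. The normal Sylow $p$-subgroup of $N_G(P_y)$ is $C_G(P_y)$, by conjugation from $N$. So $P\le C_G(P_y)$, that is, $P_y\le C_G(P)=C$. Now a conjugate of $P$ other than $P$ that meets $C$ nontrivially contains such a $c$, because it meets $P$ trivially. So *every conjugate of $P$ that meets $C$ nontrivially lies in $C$*. Let $s\ge2$ be the number of these. Each is $P_x$ for exactly $f=q$ points $x$, so (2) for $C$ gives
$$g-1=q^2(\gamma-1)+s\,q(q-1).$$

**Step 3: numerical contradiction.** If $\gamma\ge1$, Lemma 4 gives $\gamma>\frac{q-1}{12}$, so $g>q^2\cdot\frac{q-13}{12}>3q^2$, contradicting (7). If $\gamma=0$, then $g-1=q(s(q-1)-q)$, and $g<3q(q-1)$ gives $(s-3)(q-1)<q$, so $s\in\{2,3,4\}$. For $D=3$, (6) gives $(q-4)\mid2(g-1)(q+2)$, so $(q-4)\mid12(g-1)$. Modulo $q-4$, $g-1\equiv4(3s-4)\in\{8,20,32\}$, so $q-4\le12\cdot32=384$. For $D=4$, $(q-3)\mid6(g-1)$ and $g-1\equiv3(2s-3)\in\{3,9,15\}$ modulo $q-3$, so $q-3\le90$. Both contradict (8).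

### 13.4. No element of $C\setminus P$ fixes a point of $S$

**Step 1: $f\le35$, and $C_{m'}$ acts irreducibly on $P$.** For $x\in S$ the group $C_x=C\cap P_x$ lies in $P$, so it is $P$ if $x\in F$ and $1$ otherwise. By (2), $g-1=qf(\gamma-1)+f(q-1)$, that is, $g=1+qf\gamma-f$. So $\gamma\ge1$. By (7), $qf\gamma<3qm+f$ with $f\le m+1\le q$, so $f\gamma<3m+1$ and $f\gamma\le3m$. With Lemma 4, $fm<12f\gamma\le36m$, so $f\le35$. Then $m'=\frac m{f-1}\ge\frac{q-1}{4\cdot34}=\frac{q-1}{136}>\sqrt q-1$, as $\sqrt q+1>136$ by (8). So $m'>1$, and $C_{m'}$ acts irreducibly on $P$ by Section 6, Step 7.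

**Step 2: $C=P\times A$.** Put $A=C_C(C_{m'})$. Let $cP$ be a coset of $P$ in $C$. It is $C_{m'}$-invariant, and since $P$ is central and elementary abelian, $cP$ is an affine space over $\mathbb F_p$ on which $C_{m'}$ acts by affine maps. As $p\nmid m'$, the average of an orbit is a fixed point. So $A$ covers $C/P$. As $m'>1$ and $C_{m'}$ is free on $P^\#$, $A\cap P=1$. Since $P$ is central, $C=P\times A$ with $A\cong C/P$ elementary abelian of order $f$. $A$ is normalized by $C_m$, and $C_m/C_{m'}$ is regular on $A^\#$. In particular $C$ is elementary abelian.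

**Step 3: $C\in\operatorname{Syl}_p(G)$ and $N_G(C)=N$.** $P$ consists of $1$ and the elements of $C$ with fixed points on $S$, so $N_G(C)\le N$; and $C\trianglelefteq N$. As $C$ is Sylow in $N=N_G(C)$, it is Sylow in $G$.

**Step 4: $f\ne2$.** By F3, $C\cap G'=[C,N]=[C,C_m]$. If $f=2$, then $C_m$ centralizes $A$, so this is $[P,C_m]=P\ne C$, and $G$ has a quotient of order $p$, contradicting Lemma 1. So $f\ge3$.

**Step 5: centralizers of the elements of $C^\#$.** There are three kinds of elements.

* *$x\in P^\#$.* $C_G(x)=C_N(x)=C$, since $C$ is abelian and $C_m$ acts freely on $P^\#$.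
* *$u=xa$ with $x\in P^\#$, $a\in A^\#$.* $C$ is Sylow in $C_G(u)$, and $N_{C_G(u)}(C)=C_N(u)=C$, because an element of $C_m$ fixing $u$ fixes $x$. By F2, $C_G(u)=K_uC$ with a normal $p$-complement $K_u$. For $x'\in P^\#$, $C_{K_u}(x')\le C\cap K_u=1$, so F1 for the action of $P$ gives $K_u=1$. Hence $C_G(u)=C$.
* *$u\in A^\#$.* Let $\Delta=C_G(u)$. Then $C\in\operatorname{Syl}_p(\Delta)$ and $N_\Delta(C)=C_N(u)=C\rtimes C_{m'}$. By F3, $C\cap\Delta'=[C,C_{m'}]=P$. Let $\Delta_0\trianglelefteq\Delta$ be the kernel of the map onto the largest abelian $p$-quotient. Then $\Delta/\Delta_0\cong C/P$ and $\Delta_0\cap C=P\in\operatorname{Syl}_p(\Delta_0)$. The $p'$-group $C_{m'}$ lies in $\Delta_0$, so $N_{\Delta_0}(P)=\Delta_0\cap C_N(u)=\Delta_0\cap CC_{m'}=P\rtimes C_{m'}$. All $u\in A^\#$ are conjugate under $C_m$.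

Fix $u\in A^\#$. Two cases remain.

**Step 6: $P\trianglelefteq\Delta_0$ is impossible.** In this case $P$, the unique Sylow $p$-subgroup of $\Delta_0$, is normal in $\Delta$, so $\Delta\le N$. By Step 5, $C_G(y)\le N$ for all $y\in C^\#$. If $1\ne y\in C\cap C^\sigma$, then $C^\sigma\le C_G(y)\le N$, so $C^\sigma=C$. Thus $C$ is TI, and it is not normal, as $O_p(G)=1$. By Lemma 1, $O_{p'}(G)=1$, and every nontrivial normal subgroup of $G$ has index prime to $p$, so it contains $C$. Lemma 3 gives $G\trianglerighteq K\cong PSL_2(qf)$ with $C\le K$. So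
$$m=|N_G(C)/C|\ge\frac{qf-1}{\gcd(2,qf-1)}>q-1,$$
because $f\ge4$ for $p=2$, and $\frac{3q-1}2>q-1$ for $p$ odd. This contradicts $m\le q-1$.

**Step 7: $P\not\trianglelefteq\Delta_0$ forces $f=p=3$.** $P$ is TI in $\Delta_0$. $O_{p'}(\Delta_0)=1$ by F1, since $C_G(x)=C$ for $x\in P^\#$. The group $C_{m'}\le N_{\Delta_0}(P)$ acts irreducibly on $P$. By Lemma 3, $\Delta_0\trianglerighteq K\cong PSL_2(q)$ with $P\le K$. Comparing $N_K(P)/P$ with $N_{\Delta_0}(P)/P$,
$$\frac{q-1}{\gcd(2,q-1)}\le m'=\frac m{f-1}\le\frac{q-1}{f-1},$$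
so $f-1\le\gcd(2,q-1)\le2$. As $f\ne2$ is a power of $p$, $f=p=3$. Then $m=2m'\ge q-1$, so $m=q-1$, $m'=\frac{q-1}2$, $j=1$; and $D=3$ as $p=3$.

**Step 8: $(q+1)\mid n$.** By the Frattini argument $\Delta_0=KN_{\Delta_0}(P)$. Since $|N_{\Delta_0}(P)|=q\,\frac{q-1}2=|N_K(P)|$, $\Delta_0=K$. So $|\Delta|=3|\Delta_0|=\frac32q(q^2-1)$. $C_m$ normalizes $A=\langle u\rangle$ and is transitive on $A^\#$, which has two elements, so $|N_G(A)|=2|\Delta|=3q(q^2-1)$. It divides $|G|=n|N|=3n\,q(q-1)$. Hence $(q+1)\mid n$.

**Step 9: parity.** Now $g-1=3(q\gamma-1)$ and $|S|=3n$, so (6) with $D=3$ reads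
$$n(q-4)=2(q\gamma-1)(q+2).$$
As $q$ is a power of $3$, $q-4$ is odd and prime to $3$. Since $\gcd(q-4,q+2)$ divides $6$, $\gcd(q-4,2(q+2))=1$. So $(q-4)\mid q\gamma-1\equiv4\gamma-1$, and $4\gamma-1=i(q-4)$ with $i\ge1$ odd. By the bound before (7),
$$3q\gamma=g+2<2q(q-1)\frac{q+2}{q-4}+2 .$$
Since $\frac{(q-1)(q+2)}{q-4}=q+5+\frac{18}{q-4}<q+6$, we get $\gamma<\frac23q+5<0.67q$. If $i\ge3$, then $\gamma\ge\frac{3q-11}4>0.74q$. So $i=1$ and $4\gamma=q-3$. Then
$$4(q\gamma-1)=q^2-3q-4=(q-4)(q+1),\qquad n=\frac{(q+1)(q+2)}2 .$$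
Now $(q+1)\mid n$ forces $q+2$ to be even, but $q$ is odd. This is a contradiction.

All cases are impossible, which proves the Theorem. $\blacksquare$

## 14. The Hermitian curve

Here we prove the Complement. Let $p\ge3$ and $X:x^{p+1}+y^{p+1}+z^{p+1}=0$. It is a smooth plane curve, since the partial derivatives are $x^p,y^p,z^p$, and its genus is $p(p-1)/2$.

**Step 1: the module.** If $(a_{il})$ is a matrix over $\mathbb F_{p^2}$ with $\sum_ia_{il}a_{it}^p=\delta_{lt}$, then
$$\sum_i\Bigl(\sum_la_{il}x_l\Bigr)^{p+1}=\sum_{l,t}\Bigl(\sum_ia_{il}a_{it}^p\Bigr)x_lx_t^p=\sum_lx_l^{p+1}.$$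
So $SU_3(p)$ acts on $X$ and preserves the equation. By adjunction (residues of forms on $\mathbb P^2$ with a simple pole along $X$), and since $SL_3(k)$ preserves the standard homogeneous 2-form $x\,dy\wedge dz-y\,dx\wedge dz+z\,dx\wedge dy$, $M\cong\operatorname{Sym}^{p-2}(W)$ as an $SU_3(p)$-module, where $W$ is the space of linear forms.

**Step 2: irreducibility.** For $d\le p-1$, $\operatorname{Sym}^dW$ is irreducible for $SL_3(k)$. A nonzero submodule is spanned by weight vectors, and distinct monomials of degree $d$ have distinct weights, so it contains a monomial. Submodules are preserved by the operators $x_i\,\partial/\partial x_j$ ($i\ne j$), which are the coefficients of $t$ in the action of $x_j\mapsto x_j+tx_i$, $t\in k$. From any monomial these operators reach, up to nonzero scalars, all others, because nonzero exponents $\le d<p$ are nonzero in $k$. So the submodule is everything. The highest weight is $p$-restricted, so by Steinberg's restriction theorem (Nagoya Math. J. 22 (1963)) $\operatorname{Sym}^dW$ stays irreducible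 on $SU_3(p)$. With $d=p-2$, $M$ is irreducible for $SU_3(p)$, hence for $\operatorname{Aut}_k(X)$.

**Step 3: the Cartier operator vanishes.** In affine coordinates ($z=1$) put $\omega_0=dx/y^p$. The forms $x^iy^l\omega_0$, $i+l\le p-2$, are a basis of $M$. For $i\le p-2$, $\mathcal C(x^i\omega_0)=y^{-1}\mathcal C(x^i\,dx)=0$, since $x^i\,dx$ is exact. So $\ker\mathcal C\ne0$, and irreducibility gives $\mathcal C=0$. The curve lies in case (a). $\blacksquare$
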